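\title{Relatively hyperbolic groups in products of binary trees}

\begin{abstract}
Let $G$ be a finitely generated group that is hyperbolic relative to subgroups $H_1,\dots,H_T$. We prove that $G$ quasiisometrically embeds into a finite product of binary trees if and only if every $H_t$ does. We first embed $G$ into a product of explicit, locally infinite trees. We then map each of these to a tree of bounded valence by writing down, along the path from the root, at a bounded rate and in last-in-first-out order, information that identifies the branches taken. This map shortens distances, but only by a small fraction of the distance in $G$.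
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $f$ between metric spaces is a \emph{quasiisometric embedding} if there is $\lambda\ge1$ such that
\[
d(x,y)/\lambda-\lambda\le d(f(x),f(y))\le\lambda\, d(x,y)+\lambda\qquad\text{for all }x,y.
\]
A finitely generated group carries the word metric of a finite generating set. Changing the set changes the metric by a bounded factor, so one may ask whether the group itself quasiisometrically embeds into a given space. Throughout, trees are simplicial with edges of length $1$, a \emph{binary tree} is a tree with all valences at most $3$, and finite products carry the $\ell^1$ metric.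

An embedding into a product of trees describes the large-scale geometry of a group by finitely many tree-valued coordinates. The group $\mathbb Z^n$ lies in a product of $n$ lines, and a finitely generated virtually abelian group is at bounded distance from a subgroup $\mathbb Z^n$ of finite index, so it embeds as well. The free group $F_2$ has a tree of valence $4$ as a Cayley graph; this tree embeds into a binary tree (Lemma~\ref{lem:words}), and so $F_2\times F_2$ embeds into a product of two binary trees. Asking for binary trees means asking that the target, like the group, have uniformly bounded local size. This is a real condition. A tree with all valences infinite contains, for each $r$, infinitely many points in a ball of radius $r$ at pairwise distance $2r$. For large $r$, their image under a quasiisometric embedding is an infinite, bounded, uniformly separated set, and a finite product of binary trees contains no such set.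

Let $G$ be a finitely generated group that is hyperbolic relative to \emph{peripheral subgroups} $H_1,\dots,H_T$. The definition is recalled in Section~\ref{sec:prelim}; the example to keep in mind is a free product $G=H_1*\dots*H_T$. Peripheral subgroups are finitely generated and undistorted, that is, the inclusions $H_t\hookrightarrow G$ are quasiisometric embeddings. So if $G$ embeds into a finite product of binary trees, then so does each $H_t$. It is known that $G$ embeds when every $H_t$ is virtually abelian. The question we answer comes from the paper of Nairne~\cite{Nairne}: \emph{can the virtually abelian condition be removed, that is, if each $H_t$ quasiisometrically embeds into a finite product of binary trees, does $G$?}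

One expects a positive answer, because $G$ consists of the cosets of the $H_t$ arranged in a hyperbolic pattern, and both the cosets and the pattern are tree-like in the required sense. The reason for doubt is that infinitely many cosets branch off from each infinite coset. In $(F_2\times F_2)*\mathbb Z$ the number of branch points within distance $r$ grows exponentially in $r$, and a path that travels in one factor $F_2$ does not move at all in the tree coordinate of the other factor. That coordinate still has to tell the branches apart, with boundedly many choices per step. We show that this can always be arranged.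

\begin{theorem}\label{thm:main}
Let $G$ be a finitely generated group that is hyperbolic relative to $H_1,\dots,H_T$. Then $G$ quasiisometrically embeds into a finite product of binary trees if and only if every $H_t$ does.
\end{theorem}

The proof controls the number of factors and allows trees of unbounded valence.

\begin{theorem}\label{thm:count}
Let $G$ and $H_1,\dots,H_T$ be as in Theorem~\ref{thm:main}, and let $X$ be a finite symmetric generating set of $G$. There are integers $N$ and $R$, depending only on $(G,\{H_t\},X)$, with the following property. If each $H_t$ quasiisometrically embeds into a product of $n_t$ trees, $n'_t$ of which have bounded valence, then $G$ quasiisometrically embeds into a product of $N+R\sum_tn_t$ trees, of which $N+R\sum_tn'_t$ are binary. In particular, if each $H_t$ embeds into a product of $n_t$ binary trees, then $N+R\sum_tn_t$ binary trees suffice for $G$.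
\end{theorem}

The last sentence gives the ``if'' part of Theorem~\ref{thm:main}, and the ``only if'' part was noted above (see (O4) in Section~\ref{sec:prelim}). So it remains to prove Theorem~\ref{thm:count}. Three special cases deserve mention. With all $n'_t=0$, the group $G$ embeds into a finite product of trees whenever the $H_t$ do; this is the setting of Mackay and Sisto. With $T=0$ we recover the embedding of hyperbolic groups into finite products of binary trees due to Buyalo, Dranishnikov and Schroeder, without their sharp number of factors. Finally, a free product of finitely many finitely generated groups is hyperbolic relative to its factors, which gives the following.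

\begin{corollary}\label{cor:free}
The class of finitely generated groups that quasiisometrically embed into finite products of binary trees is closed under finite free products.
\end{corollary}

Section~\ref{sec:model} carries out the whole argument for $\mathbb Z^2*\mathbb Z$ and lists what must be added in general. Sections~\ref{sec:prelim}--\ref{sec:embed} embed $G$ into a product of locally infinite trees, Section~\ref{sec:diary} constructs the maps to trees of bounded valence, and Section~\ref{sec:delay} bounds the distance that these maps lose.

\section{Codes, delay, and the group $\mathbb Z^2*\mathbb Z$}\label{sec:model}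

\subsection*{Trees of words}
For a finite alphabet $\mathsf A$, the finite words form a rooted tree $\mathsf A^*$: the root is the empty word and the children of $u$ are the words $u\xi$, $\xi\in\mathsf A$. If $u,u'$ have longest common prefix of length $p$, then $d(u,u')=|u|+|u'|-2p$. The tree $\{0,1\}^*$ is binary, and a rooted tree in which every vertex has at most $\beta$ children is a subtree of $\{1,\dots,\beta\}^*$.

\begin{lemma}\label{lem:words}
For every finite alphabet $\mathsf A$, the tree $\mathsf A^*$ quasiisometrically embeds into $\{0,1\}^*$.
\end{lemma}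

\begin{proof}
Replace the letters by distinct binary words of one length $h\geq 1$. If $u,u'$ have longest common prefix of length $p$, that of their images has length between $hp$ and $hp+h$. So the distance of the images is between $h\,d(u,u')-2h$ and $h\,d(u,u')$.
\end{proof}

Let $S$ be a rooted tree of arbitrary valence. A \emph{code} on $S$ is a map $\Xi$ from the vertices of $S$ to some $\mathsf A^*$ that sends the root to the empty word and sends each child of a vertex $v$ to a child of $\Xi(v)$. A code preserves depth and is $1$-Lipschitz. Let $v,v'$ be vertices whose paths from the root (\emph{root paths}) agree exactly up to depth $q$. The longest common prefix of $\Xi(v)$ and $\Xi(v')$ has length $q+s$ for some $s\ge0$, which we call the \emph{delay} of $\Xi$ at $v,v'$. It is $0$ if one vertex is an ancestor of the other, and always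
\begin{equation}\label{eq:delay}
d(\Xi(v),\Xi(v'))=d(v,v')-2s .
\end{equation}

\subsection*{Two locally infinite trees}
Let $G=\langle a,b,c\mid ab=ba\rangle=\mathbb Z^2*\mathbb Z$ with $X=\{a^{\pm1},b^{\pm1},c^{\pm1}\}$. Every element has a unique normal form
\[
a^{k_0}b^{j_0}\,c^{\epsilon_1}\,a^{k_1}b^{j_1}\cdots c^{\epsilon_m}\,a^{k_m}b^{j_m},\qquad\epsilon_i=\pm1,
\]
in which no $c^{\epsilon}c^{-\epsilon}$ occurs, and its word length is $m+\sum_i|k_i|+\sum_i|j_i|$. The Cayley graph consists of planes, the cosets of $\langle a,b\rangle$, joined by $c$-edges in the pattern of a tree. Projecting every plane to its $a$-axis gives a tree $T_a$. Its vertices are the cosets $x\langle b\rangle$, and $x\langle b\rangle$ is joined to $xa\langle b\rangle$ and to $xc\langle b\rangle$ for every $x\in G$. Put $\psi_a(x)=x\langle b\rangle$, and define $T_b,\psi_b$ symmetrically. If $x'^{-1}x$ has the normal form above, then $d(\psi_a(x),\psi_a(x'))=m+\sum_i|k_i|$ and $d(\psi_b(x),\psi_b(x'))=m+\sum_i|j_i|$. The sum of the two lies between $\rho=d_X(x,x')$ and $2\rho$, so $G$ embeds into $T_a\times T_b$.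

All vertices of $T_a$ have infinite valence, so $T_a$ does not embed into a finite product of binary trees. But we do not need to embed $T_a$. By \eqref{eq:delay} it is enough to find codes on $T_a$ and $T_b$ whose delay at the images of $x,x'$ is a small fraction of $\rho$.

\subsection*{The diary}
Root $T_a$ at $\psi_a(1)$. The root path to $\psi_a(x)$ makes $|k_0|$ steps along an $a$-axis, then a $c$-step, then $|k_1|$ steps along an $a$-axis, and so on. Given the path so far, the $i$-th $c$-step is determined by the sign $\epsilon_i$ and the \emph{height} $j_{i-1}\in\mathbb Z$ at which it leaves the plane. The height cannot be written in one letter, so we write it over several steps.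

Every $j\in\mathbb Z$ has binary digits $\beta_0,\beta_1,\dots\in\{0,1\}$ defined by $j\equiv\sum_{i<p}\beta_i2^i \pmod{2^p}$ for all $p$. If the first $p$ digits of $j\ne j'$ agree, then $2^p\le|j-j'|$, so $p\le|j-j'|$. Let the \emph{note} $\mu(j)$ be the word $\beta_0\cdots\beta_{|j|}$ followed by an end marker $\diamond$. It determines $j$: if $\mu(j)=\mu(j')$ with $j\ne j'$, then $|j|=|j'|$ and $2^{|j|+1}\le2|j|$, which is false.

Fix an integer $K\ge1$ and walk along a root path with a stack of letters, initially empty. At a $c$-step of height $j$, push $\mu(j)$ on the stack, first letter on top. At every step, then pop $K$ letters (all of them, if there are fewer) and write one letter of the code, consisting of the generator $a^{\pm1}$ or $c^{\pm1}$ of the step and the popped word. This is a code $\Xi_a$ over a finite alphabet. A reader of the code sees when a note is pushed and, by $\diamond$, when a note ends, and so knows to which note each popped letter belongs.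

We claim that the delay $s$ at $\psi_a(x),\psi_a(x')$ satisfies $Ks\le2\rho$. Let $s\ge1$, and let the root paths separate at depth $q$. Step $q+1$ has the same generator on both paths, so it is a $c$-step with one sign $\epsilon$ and heights $j\ne j'$. Thus $x=yb^jc^\epsilon z$ and $x'=yb^{j'}c^\epsilon z'$, and $x'^{-1}x=z'^{-1}c^{-\epsilon}b^{j-j'}c^\epsilon z$ is in normal form. Let $u_2,\dots,u_l$ be the heights of the further $c$-steps toward $\psi_a(x)$ up to depth $q+s$. They are exponents in the normal form of $z$, each followed by a letter $c^{\pm1}$, so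
\[
\rho\ge|j-j'|+\sum_{i=2}^l(|u_i|+1).
\]
The note $\mu(j)$ is unfinished after step $q+s$, for otherwise $\mu(j)=\mu(j')$. So each of the steps $q+1,\dots,q+s$ pops exactly $K$ letters, none from below $\mu(j)$. The letters popped from $\mu(j)$ are common initial digits of $j$ and $j'$, so there are at most $|j-j'|$ of them, and $\mu(u_i)$ has $|u_i|+2$ letters. Hence $Ks\le2\rho$. With $K=16$, the two codes together lose at most $2\cdot2\cdot2\rho/16=\rho/2$, and $G$ embeds into a product of two binary trees.

The order of writing matters. Suppose notes are written first-in-first-out, and take $x=b^Jc\cdot c\,a^m$ and $x'=b^Jc\cdot bc\,a^m$ with $J\ge K(m+2)$. All letters written during the $m+2$ steps in $T_a$ come from $\mu(J)$, so the two codes in $T_a$ coincide; the images in $T_b$ are at distance $3$; and $\rho=2m+3$ is arbitrary. A stack writes the recent note first. An old note may then stay buried under later ones, but the later notes are paid for by distance in $G$: this is the sum over $u_2,\dots,u_l$.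

\subsection*{What the general case requires}
First, there is no normal form, and the cosets are arranged like a tree only coarsely. Sections~\ref{sec:systems} and~\ref{sec:embed} extract finitely many honest trees of cosets, and further trees that measure the progress from coset to coset, which the $c$-edges measured above. Second, binary digits must be replaced by addresses in a space of exponential growth; a common prefix is then bounded linearly in the distance rather than logarithmically, which is all we used. Third, branching is only coarse. The root paths of $x$ and $x'$ may separate slightly before the geodesics to $x$ and $x'$ do, and a bounded number of edges of the relative Cayley graph can hide an arbitrarily long distance in $G$. So we have no bound in terms of $\rho$ for the first two notes after the separation. The remedy is to write \emph{absolute} addresses, that is, positions in $G$ rather than displacements: a finished note then certifies that the previous pair of addresses was not much farther apart than the present pair (Lemma~\ref{lem:diary}).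

\section{The relative Cayley graph}\label{sec:prelim}

Fix a finite symmetric generating set $X$ of $G$, with word metric $d_X$, and put $\mathcal H=\bigsqcup_t(H_t\setminus\{1\})$. Let $F=H_1*\dots*H_T*F(X)$, where $F(X)$ is free on $X$. The group $G$ is \emph{hyperbolic relative to} $H_1,\dots,H_T$ if the kernel of the natural map $F\to G$ is the normal closure of a finite set $\mathcal R$ and there is $C$ such that every word of length $n$ in the letters of $X\sqcup\mathcal H$ and their inverses that is trivial in $G$ equals in $F$ a product of at most $Cn$ conjugates of elements of $\mathcal R^{\pm1}$. For example, if $G=H_1*\dots*H_T$ and $X$ is a union of generating sets of the factors, let $\mathcal R$ identify each letter of $X$ with the corresponding letter of $\mathcal H$; one relation per $X$-letter turns a word trivial in $G$ into a word trivial in $F$. The definition enters only through the facts (O1)--(O4) below.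

The \emph{relative Cayley graph} $\Gamma$ has vertex set $G$ and an edge from $g$ to $gs$ for each $s\in X\sqcup\mathcal H$, called an \emph{$X$-edge} or an \emph{$H_t$-edge} according to its letter. Its metric satisfies $d_\Gamma\le d_X$ on $G$, and each left coset of $H_t$ has $d_\Gamma$-diameter at most $1$. ``Geodesic'' always means a geodesic of $\Gamma$ between vertices, and $[x,y]$ denotes some geodesic from $x$ to $y$. An \emph{$H_t$-component} of a closed path is a maximal subpath consisting of $H_t$-edges. It is \emph{isolated} if no other $H_t$-component has its vertices in the same coset of $H_t$.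

\begin{itemize}
\item[(O1)] $\Gamma$ is hyperbolic \cite[Cor.~2.54]{OsinMem}.
\item[(O2)] There is an integer $\nu\ge1$ such that in each geodesic triangle, every vertex of one side is at $d_X$-distance less than $\nu$ from a vertex of the union of the other two sides \cite[Thm~3.26]{OsinMem}.
\item[(O3)] There are a finite set $\Omega\subset G$ and a constant $D$ such that if one side of an $n$-gon in $\Gamma$ is an isolated component of the $n$-gon and the other sides are geodesics, then the $\Omega$-length of that side (the word length, with respect to $\Omega$, of the element it represents) is at most $Dn$ \cite[Prop.~3.2]{OsinInv}.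
\item[(O4)] Each $H_t$ is finitely generated and undistorted in $G$ \cite[Prop.~2.29 and Lemma~5.4]{OsinMem}.
\end{itemize}

The graph $\Gamma$ is locally infinite when some $H_t$ is infinite. The point of (O2) and (O3) is that they give bounds in the metric $d_X$, whose balls are finite. Let $Y\in G/H_t$. A geodesic \emph{penetrates} $Y$ if it has an $H_t$-edge with endpoints in $Y$. Since $\Omega$ is finite, there is an integer $\theta\ge1$ bounding the $d_X$-distance between the endpoints of the side in (O3) for $n\le4$. We use (O3) in the following form.

\begin{lemma}\label{lem:isolated}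
If $a,b\in Y$ are joined by a concatenation of at most three geodesics, none of which penetrates $Y$, then $d_X(a,b)\le\theta$.
\end{lemma}

\begin{proof}
Let $a\ne b$. Delete the constant geodesics and close the path up with the $H_t$-edge from $b$ to $a$. No other edge of this polygon is an $H_t$-edge in $Y$, so the new side is a component, and it is isolated.
\end{proof}

\subsection*{Levels and Gromov products}
The \emph{level} of $x\in G$ is $|x|=d_\Gamma(1,x)$, and $(x|y)=\frac12(|x|+|y|-d_\Gamma(x,y))$ is the Gromov product at $1$. In a tree, $(x|y)$ is the level at which the geodesics from $1$ to $x$ and to $y$ separate. Put $\langle x,y\rangle=(x|y)$ for $x\ne y$ and $\langle x,x\rangle=\infty$, so that a point never separates from itself. By (O1) there is an integer $\delta\ge1$ with $\langle x,z\rangle\ge\min(\langle x,y\rangle,\langle y,z\rangle)-\delta$ for all $x,y,z\in G$. We use the following facts.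

\begin{itemize}
\item[(G1)] $\langle x_0,x_k\rangle\ge\min_{1\le i\le k}\langle x_{i-1},x_i\rangle-(k-1)\delta$, by induction on $k$.
\item[(G2)] A vertex $u$ of $[x,y]$ has $|u|\ge(x|y)$: average $|u|\ge|x|-d_\Gamma(x,u)$ and $|u|\ge|y|-d_\Gamma(y,u)$. In particular $|x|\ge(x|y)$.
\item[(G3)] If $g$ lies on a geodesic $[1,z]$, then $\langle g,z\rangle\ge|g|$, since $d_\Gamma(g,z)=|z|-|g|$.
\item[(G4)] $\langle g,h\rangle\ge|g|-d_\Gamma(g,h)$, since $|h|\ge|g|-d_\Gamma(g,h)$.
\end{itemize}

For each $x\in G$ fix a geodesic $p_x$ from $1$ to $x$, with vertices $p_x(0),\dots,p_x(|x|)$. Below the level of separation, geodesics from $1$ are close in $d_X$.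

\begin{lemma}\label{lem:fellow}
Let $g$ lie on a geodesic $[1,z]$, let $|g|=n$, and let $\langle x,z\rangle\ge n+\nu+1$. Then $d_X(g,p_x(m))\le\nu$ for some $m\le|x|$ with $|m-n|\le\nu$.
\end{lemma}

\begin{proof}
By (O2) for the triangle with sides $p_x$, $[1,z]$, $[x,z]$, there is a vertex $u$ of $p_x\cup[x,z]$ with $d_X(g,u)<\nu$, hence $\bigl||u|-n\bigr|\le\nu$. If $x=z$, then $[x,z]=\{x\}\subset p_x$. If $x\ne z$, the vertices of $[x,z]$ have level at least $n+\nu+1$ by (G2). So $u\in p_x$; take $m=|u|$.
\end{proof}

\subsection*{Projections to cosets}
Let $Y\in G/H_t$. A geodesic has at most one $H_t$-edge in $Y$: if $(a',b')$ and later $(a,b)$ were two, then $d_\Gamma(a',b)\ge2$ along the geodesic, while $a',b\in Y$. For $x\in G$ fix a point $\pi_Y(x)$ of $Y$ that is $d_\Gamma$-closest to $x$, and put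
\[
d_Y(x,y)=d_X(\pi_Y(x),\pi_Y(y)),\qquad e_Y=\pi_Y(1),\qquad n_Y=|e_Y|.
\]
Thus $d_Y$ satisfies the triangle inequality, $e_Y$ is the entrance of $Y$ seen from $1$, and all points of $Y$ have level $n_Y$ or $n_Y+1$. A geodesic $[x,\pi_Y(x)]$ does not penetrate $Y$, since the first endpoint of a penetrating edge would be a point of $Y$ closer to $x$.

\begin{lemma}\label{lem:proj}
Let $\gamma$ be a geodesic from $x$ to $y$.
\begin{itemize}
\item[(a)] If $\gamma$ does not penetrate $Y$, then $d_Y(x,y)\le\theta$. In particular $d_Y(x,y)\le\theta$ if $d_X(x,y)=1$ or if $\langle x,y\rangle>n_Y+1$.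
\item[(b)] If $\gamma$ penetrates $Y$ in the edge $(a,b)$, with $a$ nearer to $x$, then $d_X(a,\pi_Y(x))\le\theta$ and $d_X(b,\pi_Y(y))\le\theta$.
\item[(c)] If $x=1$ in (b), then $|a|=n_Y$, $|b|=n_Y+1$ and $d_X(a,e_Y)\le\theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:isolated} to the path $[\pi_Y(x),x]\,\gamma\,[y,\pi_Y(y)]$. If $d_X(x,y)=1$, take the $X$-edge as $\gamma$. If $x\ne y$ and $(x|y)>n_Y+1$, all vertices of $[x,y]$ have level above $n_Y+1$ by (G2), so $[x,y]$ misses $Y$. If $x=y$ there is nothing to prove. (b) The part of $\gamma$ from $x$ to $a$ does not penetrate $Y$; apply Lemma~\ref{lem:isolated} to it and $[x,\pi_Y(x)]$. The same argument at the other end gives the bound for $b$. (c) We have $n_Y\le|a|$ and $|a|+1=|b|\le n_Y+1$; the distance bound is (b).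
\end{proof}

\subsection*{Constants}
Let $N=(2\nu+1)\,|B_X(\nu)|$, where $B_X(\nu)$ is the closed $d_X$-ball of radius $\nu$ about $1$, and put
\[
B=\nu+1+(N+1)\delta,\qquad B'=B+4\delta,\qquad\nu_1=\nu+\theta,\qquad R=2(B'+\nu_1).
\]
These depend only on $(G,\{H_t\},X)$, and $N,R$ are the integers of Theorem~\ref{thm:count}. Here $B$ is the uncertainty with which a level of separation is known, and $R$ is a gap between levels that absorbs all such uncertainties.

\section{Trees from separated systems}\label{sec:systems}

If $\Gamma$ is a tree, then $\langle x,y\rangle\ge n$ is an equivalence relation on the points of level at least $n$, the classes for different $n$ are nested, and they are the vertices of $\Gamma$. In a hyperbolic graph the relation loses $\delta$ at each use of transitivity. We therefore work with families of sets that imitate the classes, are well separated at each level, use only levels $R$ apart, and need not cover $G$.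

\begin{definition}\label{def:system}
A \emph{separated system} $\mathcal U$ is an indexed family of nonempty subsets $U\subset G$, the \emph{members}, with \emph{levels} $n(U)\in\mathbb Z_{\ge0}$ that are all congruent modulo $R$, such that:
\begin{itemize}
\item[(S1)] if $x,y\in U$, then $\langle x,y\rangle\ge n(U)-B$;
\item[(S2)] if $U\ne U'$ have the same level, $x\in U$ and $y\in U'$, then $\langle x,y\rangle<n(U)+B$;
\item[(S3)] if $x\in U$, then $|x|\ge n(U)$.
\end{itemize}
\end{definition}

Members are distinguished by their indices. Members of different levels need not be nested, so we enlarge each member until it contains every higher member that comes near it. Put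
\[
U^+=\{y\in G:\langle u,y\rangle\ge n(U)+B+2\delta\text{ for some }u\in U\}\supset U .
\]
A \emph{chain from} a set $Z\subset G$ is a sequence $V_1,\dots,V_m$ of members, $m\ge1$, with $V_1^+\cap Z\ne\emptyset$ and $V_{i-1}^+\cap V_i^+\ne\emptyset$ for $i\ge2$. The \emph{hull} $\widehat U$ is the union of $U$ and the sets $V_m^+$ over all chains $V_1,\dots,V_m$ from $U$ with all $n(V_i)>n(U)$. The danger is that a long chain, losing $\delta$ at each link, drifts far from $U$. It does not, because by (S2) a chain can visit its lowest level in one member only.

\begin{lemma}[drift]\label{lem:drift}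
If $V_1,\dots,V_m$ is a chain from $Z$ with all $n(V_i)\ge\ell$, then for each $z\in V_m^+$ there is $y\in Z$ with $\langle z,y\rangle\ge\ell-B'$.
\end{lemma}

\begin{proof}
We use induction on $m$, for all $Z$ and $\ell$ at once. If $V_i=V_{i'}$ with $i<i'$, deleting $V_{i+1},\dots,V_{i'}$ leaves a shorter chain from $Z$ with the same last member. So let the $V_i$ be distinct. Let $\ell_0=\min_in(V_i)\ge\ell$. Every other level in the chain is at least $\ell_0+R$, so the induction hypothesis for a subchain avoiding level $\ell_0$ gives a product of at least $\ell_0+R-B'\ge\ell_0+B'$.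

\emph{Only one index has level $\ell_0$.} Otherwise let $i<i'$ be two such indices with none between them. There are $y'\in V_i^+$ and $z'\in V_{i'}^+$ with $\langle y',z'\rangle\ge\ell_0+B'$: if $i'=i+1$, take $y'=z'\in V_i^+\cap V_{i'}^+$; otherwise apply induction to the chain $V_{i+1},\dots,V_{i'-1}$ from $V_i^+$ and a point $z'\in V_{i'-1}^+\cap V_{i'}^+$. Choose $u\in V_i$ and $u'\in V_{i'}$ with $\langle u,y'\rangle,\langle u',z'\rangle\ge\ell_0+B+2\delta$. By (G1) along $u,y',z',u'$ we get $\langle u,u'\rangle\ge\ell_0+B$, contradicting (S2).

Let $i$ be the index of level $\ell_0$. There are $z_1\in V_i^+$ and $y\in Z$ with $\langle z_1,y\rangle\ge\ell_0+B'$: if $i=1$, take $z_1=y\in V_1^+\cap Z$; otherwise apply induction to the chain $V_1,\dots,V_{i-1}$ from $Z$ and a point $z_1\in V_{i-1}^+\cap V_i^+$. There is also $z_2\in V_i^+$ with $\langle z,z_2\rangle\ge\ell_0+B'$: if $i=m$, take $z_2=z$; otherwise apply induction to the chain $V_{i+1},\dots,V_m$ from $V_i^+$. Choose $u_1,u_2\in V_i$ with $\langle u_1,z_1\rangle,\langle u_2,z_2\rangle\ge\ell_0+B+2\delta$. By (S1), $\langle u_1,u_2\rangle\ge\ell_0-B$.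 By (G1) along $z,z_2,u_2,u_1,z_1,y$ we get $\langle z,y\rangle\ge\ell_0-B-4\delta\ge\ell-B'$.
\end{proof}

\begin{lemma}[hulls]\label{lem:hulls}
Let $U,V$ be members of a separated system.
\begin{itemize}
\item[(H1)] For each $x\in\widehat U$ there is $u\in U$ with $\langle x,u\rangle\ge n(U)+B'$. Hence $\widehat U\subset U^+$, and $|x|\ge n(U)$ for $x\in\widehat U$.
\item[(H2)] If $U\ne V$ have the same level, then $\widehat U\cap\widehat V=\emptyset$.
\item[(H3)] If $n(V)>n(U)$ and $\widehat U\cap\widehat V\ne\emptyset$, then $\widehat V\subset V^+\subset\widehat U$.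
\item[(H4)] If $x\in\widehat V$ and $\langle x,y\rangle\ge n(V)+B+3\delta$, then $y\in V^+$.
\end{itemize}
\end{lemma}

\begin{proof}
(H1) If $x\in U$, take $u=x$ and use (S3) for the level. Otherwise Lemma~\ref{lem:drift} with $Z=U$ and $\ell=n(U)+R$ gives $u$, since $R-B'\ge B'$, and $|x|\ge(x|u)\ge n(U)$ by (G2). (H2) A common point gives $u\in U$, $v\in V$ with $\langle u,v\rangle\ge n(U)+B'-\delta\ge n(U)+B$, contradicting (S2). (H3) Let $x\in\widehat U\cap\widehat V$, so $x\in V^+$ by (H1). If $x\in U$, then $V$ alone is a chain from $U$ above level $n(U)$. Otherwise $x\in V_m^+$ for such a chain, and we append $V$ to it. In both cases $V^+\subset\widehat U$. (H4) With $v\in V$ as in (H1), $\langle v,y\rangle\ge n(V)+\min(B',B+3\delta)-\delta=n(V)+B+2\delta$.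
\end{proof}

For $x\in G$ let $\mathrm{ch}(x)$ be the set of members $U$ with $x\in\widehat U$. By (H1)--(H3) its levels are at most $|x|$, it has at most one member of each level, and the hulls of its members decrease as the level increases. For a member $V$ and any $x\in\widehat V$, the members $U$ with $n(U)<n(V)$ and $\widehat V\subset\widehat U$ are exactly the members of $\mathrm{ch}(x)$ of level below $n(V)$, by (H3). So they are finite in number and have distinct levels. Define the \emph{parent} of $V$ to be the highest of them, or a new vertex $o$ if there is none. This gives a rooted tree $S(\mathcal U)$ with vertex set $\{o\}\sqcup\mathcal U$, in which $\mathrm{ch}(x)$, ordered by level, is the root path (without $o$) of a vertex $\varphi(x)$. Consequently $\mathrm{ch}(x)\cap\mathrm{ch}(y)$ is an initial segment of both $\mathrm{ch}(x)$ and $\mathrm{ch}(y)$, and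
\begin{equation}\label{eq:distS}
d(\varphi(x),\varphi(y))=|\mathrm{ch}(x)\setminus\mathrm{ch}(y)|+|\mathrm{ch}(y)\setminus\mathrm{ch}(x)| .
\end{equation}
The collar $V^+$ around $\widehat V$ was built in so that separation in $S(\mathcal U)$ forces separation in $\Gamma$ one member later.

\begin{lemma}\label{lem:branch}
\begin{itemize}
\item[(a)] If $U_1,U_2\in\mathrm{ch}(x)$, $n(U_1)<n(U_2)$ and $U_1\notin\mathrm{ch}(y)$, then $\langle x,y\rangle<n(U_2)+B+3\delta$.
\item[(b)] If $d_X(x,y)=1$, then $|\mathrm{ch}(x)\setminus\mathrm{ch}(y)|\le2$.
\end{itemize}
\end{lemma}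

\begin{proof}
(a) Otherwise $y\in U_2^+\subset\widehat U_1$ by (H4) and (H3). (b) If $U_1,U_2,U_3\in\mathrm{ch}(x)\setminus\mathrm{ch}(y)$ have increasing levels, then (a) and (H1) give $(x|y)<n(U_3)-R+B+3\delta\le|x|-R+B+3\delta<|x|-1$, contradicting (G4).
\end{proof}

\section{An embedding into locally infinite trees}\label{sec:embed}

The length in $G$ of a geodesic of $\Gamma$ has two parts: the number of edges, and the $d_X$-lengths of the long $H_t$-edges. We build one family of systems for each part.

\subsection*{Systems that measure $d_\Gamma$}
We want to group the points $x$ by the place where geodesics toward $x$ cross level $n$. This place is not unique, so we record all crossing points of geodesics toward points near $x$, for a decreasing sequence of thresholds of nearness. For $n\in R\mathbb Z_{\ge0}$ and $0\le k\le N$ let $Q^k_n(x)$ be the set of $g\in G$ with $|g|=n$ that lie on a geodesic $[1,z]$ for some $z$ with $\langle x,z\rangle\ge n+B-k\delta$. Since $B-k\delta\ge\nu+1$, Lemma~\ref{lem:fellow} places $Q^k_n(x)$ in the union of at most $2\nu+1$ balls of $d_X$-radius $\nu$, so $|Q^k_n(x)|\le N$. If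 $|x|\ge n$, then $p_x(n)\in Q^k_n(x)$. For $0\le k\le N-1$ we have $Q^k_n(x)\subset Q^{k+1}_n(x)$, and
\begin{equation}\label{eq:Q}
\langle x,y\rangle\ge n+B\ \Longrightarrow\ Q^k_n(y)\subset Q^{k+1}_n(x),
\end{equation}
because $\langle y,z\rangle\ge n+B-k\delta$ then implies $\langle x,z\rangle\ge n+B-(k+1)\delta$. The shift from $k$ to $k+1$ is the loss of $\delta$; it is harmless at those $x$ where the set does not grow from $k$ to $k+1$. For $0\le c\le N-1$ let $\mathcal Q_c$ consist of the nonempty sets
\[
U_{n,F}=\{x\in G:|x|\ge n,\ Q^c_n(x)=Q^{c+1}_n(x)=F\},\qquad n\in R\mathbb Z_{\ge0},\ F\subset G,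
\]
with level $n$. Note that $1\le|F|\le N$.

\begin{lemma}\label{lem:Q}
Each $\mathcal Q_c$ is a separated system. For every $x\in G$ and $n\in R\mathbb Z_{\ge0}$ with $n\le|x|$, some $\mathcal Q_c$ has a member of level $n$ containing $x$.
\end{lemma}

\begin{proof}
(S3) is part of the definition. (S2): if $x\in U_{n,F}$, $y\in U_{n,F'}$ and $\langle x,y\rangle\ge n+B$, then $F'=Q^c_n(y)\subset Q^{c+1}_n(x)=F$ by \eqref{eq:Q}, and $F\subset F'$ by symmetry. (S1): fix $g\in F$. For $x\in U_{n,F}$ there is $z$ with $\langle x,z\rangle\ge n$ and $g\in[1,z]$, so $\langle x,g\rangle\ge n-\delta$ by (G3). Hence $\langle x,y\rangle\ge n-2\delta\ge n-B$ for $x,y\in U_{n,F}$. Finally, $Q^0_n(x)\subset\dots\subset Q^N_n(x)$ are $N+1$ nested sets with between $1$ and $N$ elements, so two consecutive ones coincide.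
\end{proof}

Let $S_c=S(\mathcal Q_c)$, with the map $\varphi_c:G\to S_c$ of Section~\ref{sec:systems}.

\subsection*{Systems of cosets}
For $Y\in G/H_t$ let $V_Y=\{x\in G:d_Y(1,x)>2\theta\}$, the set of points that lie behind $Y$ as seen from $1$. By Lemma~\ref{lem:proj}(a),(c),
\begin{equation}\label{eq:pen}
d_Y(1,x)>\theta\ \Longrightarrow\ p_x\text{ penetrates }Y\text{ in the edge }(p_x(n_Y),p_x(n_Y+1)).
\end{equation}
For $1\le t\le T$ and $0\le r<R$ let $\mathcal V_{t,r}$ consist of the nonempty sets $V_Y$ with $Y\in G/H_t$ and $n_Y\equiv r \pmod R$, with level $n_Y$.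

\begin{lemma}\label{lem:V}
Each $\mathcal V_{t,r}$ is a separated system.
\end{lemma}

\begin{proof}
(S3) follows from \eqref{eq:pen}. (S1): let $x,y\in V_Y$ and $n=n_Y$. Then $p_x(n),p_y(n)\in Y$, so (G3), (G4) and (G1) along $x,p_x(n),p_y(n),y$ give $\langle x,y\rangle\ge n-1-2\delta\ge n-B$. (S2): let $Y\ne Y'$ have level $n$, let $x\in V_Y$, $y\in V_{Y'}$, and suppose $\langle x,y\rangle\ge n+B>n+1$. Then $d_Y(x,y)\le\theta$ by Lemma~\ref{lem:proj}(a), so $d_Y(1,y)>\theta$; this is why the threshold in $V_Y$ is $2\theta$. By \eqref{eq:pen}, $p_y(n)\in Y\cap Y'=\emptyset$, a contradiction.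
\end{proof}

We write $Y$ for the member $V_Y$ when it is a vertex of $S(\mathcal V_{t,r})$ or an element of $\mathrm{ch}(x)$. We shall often use that
\begin{equation}\label{eq:notch}
Y\notin\mathrm{ch}(y)\ \Longrightarrow\ y\notin V_Y\ \Longrightarrow\ d_Y(1,y)\le2\theta .
\end{equation}

\subsection*{Trees of copies}
Assume now that each $H_t$ quasiisometrically embeds into a product of trees $T_{t,1},\dots,T_{t,n_t}$ of arbitrary valence. By (O4) we may use the metric $d_X$ on $H_t$. Moving each coordinate to a nearest vertex changes the embedding by a bounded amount, and since distinct points of $H_t$ have $d_X\ge1$, the additive constant in the upper bound can be absorbed into the factor. So there are maps $f_{t,i}$ from $H_t$ to the vertices of $T_{t,i}$ and $\lambda\ge1$ with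
\begin{equation}\label{eq:f}
d(f_{t,i}(h),f_{t,i}(h'))\le\lambda\, d_X(h,h'),\qquad\sum_id(f_{t,i}(h),f_{t,i}(h'))\ge d_X(h,h')/\lambda-\lambda .
\end{equation}
Root $T_{t,i}$ at $o=f_{t,i}(1)$. For $Y\in G/H_t$ and $y\in Y$ put $f_{Y,i}(y)=f_{t,i}(e_Y^{-1}y)$. Then $f_{Y,i}(e_Y)=o$, and \eqref{eq:f} holds for the maps $f_{Y,i}$ on $(Y,d_X)$ because $d_X$ is left invariant.

The tree $\mathcal T_{t,r,i}$ is the analogue of $T_a$: each vertex $Y$ of $S(\mathcal V_{t,r})$ is blown up to a copy of $T_{t,i}$. Take a root $\hat o$ and a copy $\{Y\}\times T_{t,i}$ for each member $Y$ of $\mathcal V_{t,r}$. Join $(Y,o)$ by a \emph{joining edge} to $\hat o$ if the parent of $Y$ in $S(\mathcal V_{t,r})$ is the root, and to $(Y_1,f_{Y_1,i}(\pi_{Y_1}(e_Y)))$ if the parent is $Y_1$. Define $\psi_{t,r,i}(x)=\hat o$ if $\mathrm{ch}(x)=\emptyset$, and $\psi_{t,r,i}(x)=(Y,f_{Y,i}(\pi_Y(x)))$ with $Y$ the last member of $\mathrm{ch}(x)$ otherwise.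

For $Y\in\mathrm{ch}(x)$ define the \emph{exit point} $\sigma_Y(x)\in Y$ as $\pi_Y(e_{Y'})$ if $Y'$ follows $Y$ in $\mathrm{ch}(x)$, and as $\pi_Y(x)$ if $Y$ is last. It does not depend on $i$. The root path of $\psi_{t,r,i}(x)$ visits the copies of the members $Y$ of $\mathrm{ch}(x)$ in order, and runs in the copy of $Y$ from $o$ to $f_{Y,i}(\sigma_Y(x))$. The attaching points had to be defined without reference to $x$; the next lemma says that they are nevertheless where $x$ projects.

\begin{lemma}\label{lem:exit}
If $Y\in\mathrm{ch}(x)$, then $d_X(\sigma_Y(x),\pi_Y(x))\le\theta$.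
\end{lemma}

\begin{proof}
Let $Y'$ follow $Y$ in $\mathrm{ch}(x)$ and put $n'=n_{Y'}\ge n_Y+R$. By (H1) there is $v\in V_{Y'}$ with $\langle x,v\rangle\ge n'$. By (G3), $\langle v,p_v(n')\rangle\ge n'$. By \eqref{eq:pen}, $p_v(n')\in Y'$, so $\langle p_v(n'),e_{Y'}\rangle\ge n'-1$ by (G4). Thus $\langle x,e_{Y'}\rangle\ge n'-1-2\delta>n_Y+1$, and Lemma~\ref{lem:proj}(a) gives $d_Y(x,e_{Y'})\le\theta$.
\end{proof}

Fix $(t,r,i)$ and $x,y\in G$. The geodesic from $\psi_{t,r,i}(x)$ to $\psi_{t,r,i}(y)$ consists of: the full segments from $o$ to the image of the exit point in the copies of the members of $\mathrm{ch}(x)\setminus\mathrm{ch}(y)$ and of $\mathrm{ch}(y)\setminus\mathrm{ch}(x)$; the joining edges above these copies; and, if there is a last common member $Y$, the segment from $f_{Y,i}(\sigma_Y(x))$ to $f_{Y,i}(\sigma_Y(y))$ in the copy of $Y$. Indeed, these pieces form a path, and it does not backtrack because it uses distinct copies and distinct joining edges.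

For a geodesic $\gamma$ of $\Gamma$ let $\ell(\gamma)$ be the sum of $d_X(a,b)$ over the edges $(a,b)$ of $\gamma$. Put
\[
\Sigma(x,y)=\sum_cd(\varphi_c(x),\varphi_c(y))+\sum_{t,r,i}d(\psi_{t,r,i}(x),\psi_{t,r,i}(y)).
\]

\begin{proposition}\label{prop:embed}
The maps $\varphi_c$ and $\psi_{t,r,i}$ are Lipschitz for $d_X$. There is $C_1\ge1$ such that $d_X(x,y)\le\ell(\gamma)\le C_1\Sigma(x,y)+C_1$ for every geodesic $\gamma$ from $x$ to $y$.
\end{proposition}

\begin{proof}
\emph{Lipschitz bound.} Let $d_X(x,y)=1$. By \eqref{eq:distS} and Lemma~\ref{lem:branch}(b), $d(\varphi_c(x),\varphi_c(y))\le4$. In $\mathcal T_{t,r,i}$ there are at most four copies that are not common. If $Y\in\mathrm{ch}(x)\setminus\mathrm{ch}(y)$, then $d_Y(1,x)\le3\theta$ by \eqref{eq:notch} and Lemma~\ref{lem:proj}(a), so $d_X(e_Y,\sigma_Y(x))\le4\theta$ by Lemma~\ref{lem:exit}, and the segment in the copy of $Y$ has length at most $4\lambda\theta$. In the last common copy $Y$, $d_X(\sigma_Y(x),\sigma_Y(y))\le\theta+d_Y(x,y)+\theta\le3\theta$. Altogether $d(\psi_{t,r,i}(x),\psi_{t,r,i}(y))\le3\lambda\theta+4(4\lambda\theta+1)$.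

\emph{Splitting $\ell(\gamma)$.} The inequality $d_X(x,y)\le\ell(\gamma)$ is the triangle inequality. Let $x\ne y$ and $\kappa=6\theta+2\lambda^2$. By Lemma~\ref{lem:proj}(b), an $H_t$-edge of $\gamma$ in $Y$ has $d_X$-length at most $d_Y(x,y)+2\theta$, and $\gamma$ has at most one such edge in $Y$. So
\begin{equation}\label{eq:split}
\ell(\gamma)\le(\kappa+2\theta)\,d_\Gamma(x,y)+\sum_Yd_Y(x,y),
\end{equation}
where the sum runs over the cosets $Y$, for all $t$, that $\gamma$ penetrates and that have $d_Y(x,y)>\kappa$.

\emph{The first term.} Let $n\in R\mathbb Z_{\ge0}$ with $(x|y)+B+\delta<n\le|x|$. By Lemma~\ref{lem:Q}, $x\in U$ for a member $U$ of level $n$ of some $\mathcal Q_c$. If $y\in\widehat U$, then (H1) gives $u\in U$ with $\langle y,u\rangle\ge n$, and $\langle u,x\rangle\ge n-B$ by (S1), so $(x|y)\ge n-B-\delta$, which is false. So $U\in\mathrm{ch}(x)\setminus\mathrm{ch}(y)$. There are at least $(|x|-(x|y)-B-\delta)/R-1$ such $n$. Exchange $x$ and $y$, add, and use $|x|+|y|-2(x|y)=d_\Gamma(x,y)$ and \eqref{eq:distS}: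
\[
\sum_cd(\varphi_c(x),\varphi_c(y))\ge\frac{d_\Gamma(x,y)-2B-2\delta}R-2 .
\]

\emph{The second term.} Let $Y\in G/H_t$ with $n_Y\equiv r \pmod R$ and $d_Y(x,y)>\kappa$. Since $d_Y(1,x)+d_Y(1,y)>4\theta$, one of $x,y$, say $x$, lies in $V_Y$. So $Y$ is a member of $\mathcal V_{t,r}$ and $Y\in\mathrm{ch}(x)$.

Suppose $Y\in\mathrm{ch}(y)$. Then $Y$ is the last common member: if the next member were common, then $\sigma_Y(x)=\sigma_Y(y)$, and Lemma~\ref{lem:exit} would give $d_Y(x,y)\le2\theta$. So the geodesic in $\mathcal T_{t,r,i}$ contains the segment between the $f_{Y,i}$-images of $\sigma_Y(x)$ and $\sigma_Y(y)$, whose $d_X$-distance is at least $d_Y(x,y)-2\theta$. Suppose $Y\notin\mathrm{ch}(y)$. Then the geodesic contains the segment between the $f_{Y,i}$-images of $e_Y$ and $\sigma_Y(x)$, and by \eqref{eq:notch} $d_X(e_Y,\sigma_Y(x))\ge d_Y(1,x)-\theta\ge d_Y(x,y)-3\theta$.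

In both cases the two points of $Y$ do not depend on $i$, so by \eqref{eq:f} the segments have total length, over all $i$, at least $(d_Y(x,y)-3\theta)/\lambda-\lambda\ge d_Y(x,y)/(2\lambda)$. Different $Y$ use disjoint copies, so the sum in \eqref{eq:split} is at most $2\lambda\sum_{t,r,i}d(\psi_{t,r,i}(x),\psi_{t,r,i}(y))$. Inserting both bounds in \eqref{eq:split} gives $C_1$.
\end{proof}

So $G$ quasiisometrically embeds into the product of the $N+R\sum_tn_t$ trees $S_c$ and $\mathcal T_{t,r,i}$. Combining the two parts of the proposition also gives a fact about $G$ alone.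

\begin{corollary}\label{cor:length}
There is $C_2$ such that every geodesic $\gamma$ from $x$ to $y$ has $\ell(\gamma)\le C_2(d_X(x,y)+1)$. Hence every vertex $z$ of $\gamma$ has $d_X(x,z)\le C_2(d_X(x,y)+1)$.
\end{corollary}

\section{The stack diary}\label{sec:diary}

\subsection*{Addresses}
The vertices of $S_c$ carry finite sets $F\subset G$, and the copies in $\mathcal T_{t,r,i}$ carry points $e_Y\in G$. Both lie in the set $\mathcal F$ of nonempty subsets of $G$ with at most $N$ elements. Give $\mathcal F$ the Hausdorff metric $d_H$ of $d_X$: $d_H(a,a')$ is the least $r$ such that each of $a,a'$ lies in the closed $r$-neighborhood of the other. The set $\mathcal F$ is countable and $d_H$ has integer values. If $d_H(a,a')\le r$, then $a'$ lies in the $r$-neighborhood of $a$, which has at most $M=N(|X|+1)^r$ elements, and a set of $M$ elements has at most $M^N$ nonempty subsets with at most $N$ elements. So balls of integer radius $r\ge1$ in $\mathcal F$ have at most $E^r$ elements, where $E=N^N(|X|+1)^N$. This growth bound is all that is needed to replace binary digits.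

\begin{lemma}[addresses]\label{lem:addr}
There are a map $\mathbf c:\mathcal F\to\{0,1\}^{\mathbb N}$ and an integer $L_0\ge1$ such that for $a\ne a'$ the common prefix of $\mathbf c(a)$ and $\mathbf c(a')$ has length at most $L_0\,d_H(a,a')$.
\end{lemma}

\begin{proof}
Let $E_1$ be an integer with $E\le2^{E_1}$. For $j\ge0$, join distinct points of $\mathcal F$ at distance at most $2^j$. All degrees of this countable graph are less than $E^{2^j}$, so going through the vertices in order we can color it properly with $E^{2^j}$ colors. Write the color of $a$ as a binary word $\chi_j(a)$ of length $E_12^j$, and let $\mathbf c(a)=\chi_0(a)\chi_1(a)\cdots$. For $a\ne a'$ let $j$ be minimal with $d_H(a,a')\le2^j$. Then $2^j\le2d_H(a,a')$ and $\chi_j(a)\ne\chi_j(a')$, so the common prefix is shorter than $E_1(1+2+\dots+2^j)<2E_12^j\le4E_1d_H(a,a')$. Take $L_0=4E_1$.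
\end{proof}

\subsection*{The code}
Let $S$ be a rooted tree with a set of \emph{marked} non-root vertices such that every vertex has at most $\beta$ unmarked children; these get distinct labels in $\{1,\dots,\beta\}$. The number of marked children is not restricted. Let $\alpha$ be an injective map from the marked vertices to $\mathcal F$. For a marked vertex $w$ let $w^-$ be its last marked proper ancestor, and define the \emph{weight}
\[
\omega(w)=1+d_H(\alpha(w^-),\alpha(w)),
\]
with $\{1\}$ in place of $\alpha(w^-)$ if $w^-$ does not exist. Put $L=2L_0$. The \emph{note} $\mu(w)$ consists of the first $L\omega(w)$ letters of $\mathbf c(\alpha(w))$ followed by $\diamond$. Its content is the absolute address of $w$, while its length is proportional to the displacement since the last marked vertex.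

Fix an integer $K\ge1$. For a vertex with root path $v_0,v_1,\dots,v_m$, run a stack, initially empty. At step $k=1,\dots,m$: if $v_k$ is marked, push $\mu(v_k)$, first letter on top; then pop $K$ letters, or all if there are fewer. Let $\xi_k$ be the pair consisting of the symbol ``marked'' or the label of $v_k$, and the popped word. Since $\xi_k$ depends only on $v_0,\dots,v_k$, the map $\Xi(v_m)=\xi_1\cdots\xi_m$ is a code, over a finite alphabet that depends only on $\beta$ and $K$. We call it the \emph{diary}. A note is \emph{finished} when its letter $\diamond$ has been popped.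

\begin{lemma}\label{lem:diary}
Let the root paths $(v_k)$, $(v'_k)$ of two vertices agree exactly up to depth $q$, and let the delay of $\Xi$ be $s\ge1$. Then the marked vertices with depths in $[q+1,q+s]$ occur at the same depths $q+s_1<\dots<q+s_l$ on both paths, and $s_1=1$. Call them $w_1,\dots,w_l$ and $w'_1,\dots,w'_l$, and put $\Delta_j=d_H(\alpha(w_j),\alpha(w'_j))$. Then for every $j\le l$,
\begin{equation}\label{eq:diary}
K(s-s_j+1)\le(L_0+1)\,2^j\Delta_j+(L+1)\sum_{i=j+1}^l\omega(w_i).
\end{equation}
\end{lemma}

\begin{proof}
The codes agree up to depth $q+s$ and record marks and labels, so the marked depths agree. The distinct children $v_{q+1},v'_{q+1}$ of $v_q=v'_q$ cannot both be unmarked with the same label, so both are marked and $s_1=1$. The vertices $w_i,w'_i$ descend from these distinct children, so $w_i\ne w'_i$, and $\Delta_i\ge1$ since $\alpha$ is injective.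

\emph{Step 1: the code can be parsed.} The code determines, for each popped letter, the step at which its note was pushed. To see this, keep a list of the steps whose notes are unfinished: at a marked step, put its number on top; each popped letter belongs to the note on top of the list; remove the top entry when the letter is $\diamond$, which occurs exactly at the end of a note. Hence the initial parts of $\mu(w_i)$ and $\mu(w'_i)$ that are popped by step $q+s$ are the same word. Let $P_i$ be its length. All its letters except possibly the last form a common prefix of $\mathbf c(\alpha(w_i))$ and $\mathbf c(\alpha(w'_i))$, so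
\begin{equation}\label{eq:P}
P_i\le L_0\Delta_i+1\le(L_0+1)\Delta_i .
\end{equation}

\emph{Step 2: finished notes.} Suppose $\mu(w_i)$ is finished by step $q+s$. Then $\mu(w_i)=\mu(w'_i)$, so $\omega(w_i)=\omega(w'_i)$, and $L\omega(w_i)\le L_0\Delta_i$ by Lemma~\ref{lem:addr}. As $L=2L_0$, this says $2\omega(w_i)\le\Delta_i$. If $i=1$, then $w_1^-=w_1'^-$ or neither exists, so the triangle inequality gives $\Delta_1\le2(\omega(w_1)-1)$, a contradiction. So $\mu(w_1)$ is unfinished. If $i\ge2$, then $w_i^-=w_{i-1}$ and $w_i'^-=w'_{i-1}$, so
\begin{equation}\label{eq:double}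
\Delta_{i-1}\le\omega(w_i)+\Delta_i+\omega(w'_i)\le2\Delta_i .
\end{equation}

\emph{Step 3: counting.} Since $\mu(w_1)$ stays on the stack during steps $q+1,\dots,q+s$, each of these steps pops exactly $K$ letters, all from $\mu(w_1),\dots,\mu(w_l)$. Consider the $K(s-s_j+1)$ letters popped on the first path in steps $q+s_j,\dots,q+s$. The notes with $i>j$ contribute at most $\sum_{i>j}(L\omega(w_i)+1)\le(L+1)\sum_{i>j}\omega(w_i)$. If a note $\mu(w_i)$ with $i\le j$ contributes a letter, then $\mu(w_{i+1}),\dots,\mu(w_j)$ were pushed on top of that letter before it was popped, so they are finished, and $\Delta_i\le2^{j-i}\Delta_j$ by \eqref{eq:double}. By \eqref{eq:P} the notes with $i\le j$ contribute at most $\sum_{i=1}^j(L_0+1)2^{j-i}\Delta_j\le(L_0+1)2^j\Delta_j$.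
\end{proof}

The case $j=1$ of \eqref{eq:diary} is the estimate of Section~\ref{sec:model}. The freedom to start counting at $w_j$ costs a factor $2^j$, so it is useful for bounded $j$ only; we need $j\le3$.

\section{The delay, and the proof of Theorem~\ref{thm:count}}\label{sec:delay}

\subsection*{Marking the trees}
Let $\beta$ bound the valences of those $T_{t,i}$ that have bounded valence. We run the diary on the following trees, which we call \emph{encodable}.
\begin{itemize}
\item In $S_c$ all non-root vertices are marked, and $\alpha(U_{n,F})=F$. This is injective because $n=|g|$ for $g\in F$.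
\item In $\mathcal T_{t,r,i}$ with $T_{t,i}$ of bounded valence, the vertices $(Y,o)$ are marked, and $\alpha(Y,o)=\{e_Y\}$. This is injective because distinct cosets of $H_t$ are disjoint. The unmarked children of a vertex lie in the same copy of $T_{t,i}$, so there are at most $\beta$ of them. This is the only use of bounded valence; without it the labels would need an infinite alphabet.
\end{itemize}
In both cases the marked vertices $w$ correspond to the members of a separated system and so have levels $n(w)$, and the marked vertices on the root path of the image of $x$ are the members of $\mathrm{ch}(x)$ in order of increasing level.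

To apply \eqref{eq:diary} we must bound $\Delta_j$ and the weights after $w_j$. We show that the addresses of the members of $\mathrm{ch}(x)$ follow the geodesic $p_x$, so that both are bounded by the length of a final part of $p_x$. For $w\in\mathrm{ch}(x)$ and $g\in\alpha(w)$, a \emph{position} of $g$ is an integer $m$ with $0\le m\le|x|$, $|m-n(w)|\le\nu_1$ and $d_X(g,p_x(m))\le\nu_1$.

\begin{lemma}\label{lem:position}
If $w\in\mathrm{ch}(x)$, every $g\in\alpha(w)$ has a position.
\end{lemma}

\begin{proof}
Let $n=n(w)$. If $w=U_{n,F}\in\mathcal Q_c$, then (H1) gives $u\in U_{n,F}$ with $\langle x,u\rangle\ge n+B'$. As $g\in F=Q^c_n(u)$, there is $z$ with $g\in[1,z]$ and $\langle u,z\rangle\ge n+B-c\delta\ge n+\nu+1+\delta$. So $\langle x,z\rangle\ge n+\nu+1$, and Lemma~\ref{lem:fellow} applies. If $w=(Y,o)$ and $g=e_Y$, then (H1) gives $v\in V_Y$ with $\langle x,v\rangle\ge n+B'\ge n+\nu+1$. Lemma~\ref{lem:fellow} applies to $p_v(n)$, and $d_X(p_v(n),e_Y)\le\theta$ by \eqref{eq:pen} and Lemma~\ref{lem:proj}(c).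
\end{proof}

For $0\le k<|x|$ put $\mathrm{len}_k=d_X(p_x(k),p_x(k+1))\ge1$, and for $0\le m\le|x|$ put $\Lambda_x(m)=\sum_{m\le k<|x|}\mathrm{len}_k\ge|x|-m$. By Corollary~\ref{cor:length} for a subpath of $p_x$,
\begin{equation}\label{eq:Lambda}
\Lambda_x(m)\le C_2\bigl(d_X(p_x(m),x)+1\bigr).
\end{equation}

\begin{lemma}\label{lem:tail}
Let $w_j,w_{j+1},\dots,w_l$ be consecutive members of $\mathrm{ch}(x)$, and let $0\le m_*\le|x|$ be such that every $g\in\alpha(w_j)$ has a position at least $m_*$. With $\Lambda=\Lambda_x(m_*)$,
\[
d_H(\alpha(w_j),\{x\})\le\nu_1+\Lambda\qquad\text{and}\qquad\sum_{i=j+1}^l\omega(w_i)\le(3+2\nu_1)\Lambda .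
\]
\end{lemma}

\begin{proof}
The first bound holds because $d_X(p_x(m),x)\le\Lambda$ for $m\ge m_*$. Put $n_i=n(w_i)$, so $n_i-n_{i-1}\ge R>2\nu_1$. Choose a position $m_i(g)$ for each $g\in\alpha(w_i)$, at least $m_*$ when $i=j$. Then $m_{i-1}(g)\le n_{i-1}+\nu_1<n_i-\nu_1\le m_i(g')$ for $g\in\alpha(w_{i-1})$, $g'\in\alpha(w_i)$. So all chosen positions lie in $[m_*,|x|]$ and increase strictly with $i$, which gives $l-j\le|x|-m_*\le\Lambda$. Moreover
\[
d_X(g,g')\le2\nu_1+\sum_{k\in I_i}\mathrm{len}_k,\qquad I_i=[n_{i-1}-\nu_1,\,n_i+\nu_1)\cap[m_*,|x|),
\]
and the same bound holds for $d_H(\alpha(w_{i-1}),\alpha(w_i))=\omega(w_i)-1$. For $i'\ge i+2$ we have $n_{i'-1}-\nu_1\ge n_i+R-\nu_1>n_i+\nu_1$, so $I_i\cap I_{i'}=\emptyset$, and each $k$ lies in at most two of the $I_i$. Summing, $\sum_{i>j}\omega(w_i)\le(l-j)(1+2\nu_1)+2\Lambda$.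
\end{proof}

Fix $x\ne x'$ in $G$ and put $\rho=d_X(x,x')$. Above the level of separation, $p_x$ follows $[x,x']$ and therefore stays near $x$.

\begin{lemma}\label{lem:above}
If $(x|x')+\nu+2\delta<m\le|x|$, then $d_X(p_x(m),x)\le\nu+C_2(\rho+1)$.
\end{lemma}

\begin{proof}
By (O2) some vertex $u$ of $p_{x'}\cup[x,x']$ has $d_X(p_x(m),u)<\nu$. Suppose $u\in p_{x'}$. Then $\langle x,p_x(m)\rangle\ge m$, $\langle p_x(m),u\rangle\ge m-\nu$ and $\langle u,x'\rangle\ge|u|\ge m-\nu$ by (G3) and (G4), so $(x|x')\ge m-\nu-2\delta$ by (G1), a contradiction. So $u\in[x,x']$, and Corollary~\ref{cor:length} bounds $d_X(u,x)$.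
\end{proof}

\begin{proposition}\label{prop:delay}
There are constants $C_3,C_4$, independent of $x,x'$ and $K$, such that in every encodable tree the delay $s$ of the diary at the images of $x$ and $x'$ satisfies $s\le C_3+C_4(\rho+1)/K$.
\end{proposition}

\begin{proof}
The letter $C$ denotes constants independent of $x,x',K$, whose value may change. Let $s\ge1$ and use the notation of Lemma~\ref{lem:diary}, with $n_i=n(w_i)$. The vertices $w_1,\dots,w_l$ are consecutive members of $\mathrm{ch}(x)$, and none lies in $\mathrm{ch}(x')$, since they are not on the root path of the image of $x'$. The same holds for $w'_1,\dots,w'_l$ with $x,x'$ exchanged. Let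
\[
h_i=s_{i+1}-s_i-1\quad(i<l),\qquad h_l=s-s_l
\]
be the number of unmarked steps after $w_i$ within the range of agreement; it is the same on both paths. In $S_c$ all $h_i$ vanish. Put $h_*=4\lambda\theta$.

The third marked vertex lies above the level of separation of $x$ and $x'$, so $j=3$ is a good starting point for \eqref{eq:diary}, provided that $s_3$ is bounded. If it is not, the paths stay long in the copy of an earlier coset, and then $[x,x']$ must pass through that coset.

\emph{Claim. Let $j\le l$, and suppose $j=3$ or $h_j>h_*$. Then there is $m_*$ as in Lemma~\ref{lem:tail} for $w_j$ with $d_X(p_x(m_*),x)\le C(\rho+1)$.}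

Let $j=3$. Put $m_*=n_3-\nu_1$. Then $0\le m_*\le|x|$, because $n_3\ge2R$ and $n_3\le|x|$ by (H1), and every position of a point of $\alpha(w_3)$ is at least $m_*$. Lemma~\ref{lem:branch}(a) for $w_1,w_2$ gives $(x|x')<n_2+B+3\delta$. Hence
\[
m_*\ge n_2+R-\nu_1=n_2+2B+8\delta+\nu_1>(x|x')+\nu+2\delta,
\]
and Lemma~\ref{lem:above} applies.

Let $h_j>h_*$. Then the tree is some $\mathcal T_{t,r,i}$ and $w_j=(Y,o)$. The $h_j$ unmarked steps lie on the segment from $o$ to $f_{Y,i}(\sigma_Y(x))$, so $h_j\le\lambda(d_Y(1,x)+\theta)$ by \eqref{eq:f} and Lemma~\ref{lem:exit}. Thus $d_Y(1,x)>3\theta$. By \eqref{eq:notch}, $d_Y(1,x')\le2\theta$, so $d_Y(x,x')>\theta$. By Lemma~\ref{lem:proj}(a),(b), a geodesic $[x,x']$ penetrates $Y$ and has a vertex $b$ with $d_X(b,\pi_Y(x'))\le\theta$, hence $d_X(b,e_Y)\le3\theta$. By Corollary~\ref{cor:length}, $d_X(e_Y,x)\le3\theta+C_2(\rho+1)$. Let $m_*$ be a position of $e_Y$, the only point of $\alpha(w_j)$. Then $d_X(p_x(m_*),x)\le\nu_1+3\theta+C_2(\rho+1)$. This proves the claim.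

For $j$ as in the claim, \eqref{eq:Lambda} gives $\Lambda_x(m_*)\le C(\rho+1)$, so Lemma~\ref{lem:tail} gives
\[
d_H(\alpha(w_j),\{x\})\le C(\rho+1),\qquad\sum_{i=j+1}^l\omega(w_i)\le C(\rho+1).
\]
The condition on $j$ is symmetric in $x$ and $x'$, so also $d_H(\alpha(w'_j),\{x'\})\le C(\rho+1)$, and therefore $\Delta_j\le C(\rho+1)$.

Let $j\le l$ be minimal with $j=3$ or $h_j>h_*$. If such $j$ exists, then $j\le3$ and $s_{i+1}=s_i+h_i+1\le s_i+h_*+1$ for $i<j$, so $s_j\le2h_*+3$. By \eqref{eq:diary}, $K(s-s_j+1)\le8(L_0+1)\Delta_j+(L+1)\sum_{i>j}\omega(w_i)\le C(\rho+1)$, so $s\le2h_*+2+C(\rho+1)/K$. If no such $j$ exists, then $l\le2$ and all $h_i\le h_*$, so $s=s_l+h_l\le2h_*+2$. Take $C_3=2h_*+2$.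
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
There are $\mathfrak n=N+R\sum_tn_t$ trees $S_c$ and $\mathcal T_{t,r,i}$, of which $N+R\sum_tn'_t$ are encodable. In each encodable tree compose $\varphi_c$ or $\psi_{t,r,i}$ with the diary, and leave the other coordinates unchanged. All coordinates are Lipschitz by Proposition~\ref{prop:embed}, since codes are $1$-Lipschitz. By Proposition~\ref{prop:embed}, \eqref{eq:delay} and Proposition~\ref{prop:delay}, the images of $x\ne x'$ in the new product are at distance at least
\[
\frac{\rho-C_1}{C_1}-2\mathfrak n\Bigl(C_3+\frac{C_4(\rho+1)}K\Bigr).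
\]
The constants do not depend on $K$, so we may fix an integer $K\ge\max(1,4\mathfrak nC_1C_4)$. Then $2\mathfrak nC_4(\rho+1)/K\le(\rho+1)/(2C_1)$, and the distance is at least $\rho/(2C_1)-2-2\mathfrak nC_3$. So $G$ quasiisometrically embeds into a product of $\mathfrak n$ trees, of which $N+R\sum_tn'_t$ are trees of words over a finite alphabet. Lemma~\ref{lem:words} replaces each of these by a binary tree. The embeddings of the $H_t$ influence $\lambda$, $\beta$, $K$ and the constants $C_i$, but not $N$ and $R$, which were fixed in Section~\ref{sec:prelim}.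
\end{proof}

\begin{thebibliography}{9}

\bibitem{Nairne}
Patrick S. Nairne, \emph{Embedding relatively hyperbolic groups into products of binary trees}, arXiv:2412.16029 (2024).

\bibitem{OsinMem}
Osin, \emph{Relatively hyperbolic groups}, Mem. AMS 843 (2006).

\bibitem{OsinInv}
Osin, \emph{Peripheral fillings of relatively hyperbolic groups}, Invent. Math. 167 (2007).

\end{thebibliography}
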